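\title{Gaussian concentration does not imply finitary coding}

\begin{abstract}
A random field on $\mathbb Z^d$ that is a finitary coding of an i.i.d.\ field, with coding volume of finite second moment, satisfies Gaussian concentration. We show that the converse fails. For every $d\ge1$ there is a shift-invariant $\{0,1\}$-valued field that satisfies Gaussian concentration with an arbitrarily small constant and is a coding of an i.i.d.\ field, but has no finitary i.i.d.\ coding at all. The field is a superposition of sparse renewal processes with bounded gaps, placed on arithmetic progressions of every step. Bounded gaps forbid patterns that a finitary coding must produce, and the concentration constants of the renewal processes can be made summable.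
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

\subsection{Gaussian concentration}

Fix $d\ge1$. Alphabets are standard Borel spaces, that is, measurable spaces isomorphic to a Borel subset of a complete separable metric space; finite and countable sets with the discrete $\sigma$-algebra are examples. For an alphabet $B$ and $j\in\mathbb Z^d$, the shift $\theta^j$ acts on $B^{\mathbb Z^d}$ by $(\theta^jy)_i=y_{i+j}$. A $B$-valued random field $Y=(Y_i)_{i\in\mathbb Z^d}$ is \emph{shift-invariant} if $\theta^jY$ has the law of $Y$ for all $j$.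

A \emph{local function} is a measurable $f:B^{\mathbb Z^d}\to\mathbb R$ that depends on finitely many coordinates. Its oscillation at the site $i$ is
\[
\delta_if=\sup\{|f(y)-f(y')|:\ y_j=y'_j\text{ for all }j\ne i\},
\]
and $\|\delta f\|_2^2=\sum_{i}(\delta_if)^2$. Changing, one at a time, the coordinates on which $f$ depends gives
\begin{equation}\label{eq:telescope}
|f(y)-f(y')|\le\sum_{i:\,y_i\ne y'_i}\delta_if ,
\end{equation}
so a local function with $\|\delta f\|_2<\infty$ is bounded. The field $Y$ satisfies \emph{Gaussian concentration with constant $C<\infty$} if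
\begin{equation}\label{eq:GC}
\mathbb E\,e^{f(Y)-\mathbb Ef(Y)}\le e^{\frac C2\|\delta f\|_2^2}\qquad\text{for every local $f$ with }\|\delta f\|_2<\infty .
\end{equation}
Applying \eqref{eq:GC} to $\lambda f$ and using Markov's inequality with $\lambda=u/(C\|\delta f\|_2^2)$ gives the tail bound $\mathbb P(f(Y)-\mathbb Ef(Y)\ge u)\le\exp(-u^2/(2C\|\delta f\|_2^2))$ for $u>0$. Comparing the terms of order $\lambda^2$ as $\lambda\to0$ gives
\begin{equation}\label{eq:var}
\operatorname{Var}f(Y)\le C\,\|\delta f\|_2^2 .
\end{equation}

The model case is an i.i.d.\ field. Reveal the coordinates one at a time. Given the past, the martingale increment produced by the coordinate $i$ has mean zero and lies in an interval of length $\delta_if$, so by Hoeffding's lemma its exponential has conditional expectation at most $e^{(\delta_if)^2/8}$. Hence \eqref{eq:GC} holds with $C=\frac14$. Gaussian concentration says that all local functions of $Y$ fluctuate, up to a constant, no more than they could for independent variables.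

\subsection{Finitary codings}

Let $X=(X_i)_{i\in\mathbb Z^d}$ be an i.i.d.\ field with values in an alphabet $A$ and law $\mu$. A \emph{coding of $Y$ from $X$} is a measurable map $\varphi:A^{\mathbb Z^d}\to B^{\mathbb Z^d}$ that is equivariant, $\varphi\circ\theta^j=\theta^j\circ\varphi$ for all $j$, and such that $\varphi(X)$ has the law of $Y$. An \emph{i.i.d.\ coding} of $Y$ is a coding from some i.i.d.\ field.

For $r\in\mathbb N_0=\{0,1,2,\dots\}$ let $\Lambda_r=\{i\in\mathbb Z^d:\|i\|_\infty\le r\}$, and let $x_{\Lambda_r}x'_{\Lambda_r^c}$ be the configuration equal to $x$ on $\Lambda_r$ and to $x'$ elsewhere. The set of inputs whose output at the origin is determined by the box $\Lambda_r$ is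
\[
E_r(\varphi)=\{x:\ \varphi(x_{\Lambda_r}x'_{\Lambda_r^c})_0=\varphi(x)_0\ \text{ for $\mu$-a.e.\ }x'\}.
\]
It is measurable by Fubini's theorem, because the diagonal of $B\times B$ is measurable. The \emph{coding radius} is $r_\varphi(x)=\inf\{r:x\in E_r(\varphi)\}\in\mathbb N_0\cup\{\infty\}$. The coding is \emph{finitary} if $r_\varphi(X)<\infty$ almost surely, and then $|\Lambda_{r_\varphi(X)}|=(2r_\varphi(X)+1)^d$ is its \emph{coding volume}. Asking for ``every $x'$'' instead of ``$\mu$-a.e.\ $x'$'' can only increase the radius, so the negative results below hold for that definition too.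

The simplest finitary codings are those where $\varphi(x)_0$ depends only on $x_{\Lambda_R}$ for a fixed $R$. A change of $x_j$ then affects $\varphi(x)_i$ only for $i\in j+\Lambda_R$, so \eqref{eq:telescope} gives $\delta_j(f\circ\varphi)\le\sum_{i\in j+\Lambda_R}\delta_if$. By the Cauchy--Schwarz inequality $\|\delta(f\circ\varphi)\|_2^2\le|\Lambda_R|^2\|\delta f\|_2^2$, and $Y$ satisfies Gaussian concentration with constant $|\Lambda_R|^2/4$. For a random radius the following is known. If $\varphi$ is a finitary i.i.d.\ coding of $Y$ with $\mathbb E|\Lambda_{r_\varphi(X)}|^2<\infty$, then $Y$ satisfies Gaussian concentration; under an additional structural property of $\varphi$, satisfied for example by codings built by coupling from the past, a finite first moment of the coding volume suffices.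

The converse question is posed in \cite{CGT}: does Gaussian concentration entail the existence of a finitary i.i.d.\ coding, under an appropriate moment condition on the coding volume? We read the moment condition as a polynomial one with exponent fixed in advance.

\begin{quote}
\emph{Is there an exponent $p\ge1$ such that every shift-invariant field $Y$ on $\mathbb Z^d$ satisfying Gaussian concentration has a finitary coding $\varphi$ from some i.i.d.\ field $X$ with $\mathbb E|\Lambda_{r_\varphi(X)}|^p<\infty$?}
\end{quote}

One might guess that the answer is yes. Both properties express closeness to independence, and \eqref{eq:GC} tests every local function at every scale; if anything had to be given up, one would expect it to be the value of $p$. The two properties differ, however, in direction. Gaussian concentration bounds probabilities of deviations from above. A finitary coding also bounds probabilities of patterns from below, since what is decided in disjoint boxes is decided independently. This gap is enough to separate them.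

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge1$, $\kappa>0$ and $0<\epsilon<1$.
\begin{itemize}
\item[(a)] There is a shift-invariant $\{0,1\}$-valued field $Y$ on $\mathbb Z^d$ that satisfies Gaussian concentration with a constant $C\le\kappa$, has $\mathbb P(Y_0=1)\ge1-\epsilon$, and is such that for every i.i.d.\ field $X$ and every coding $\varphi$ of $Y$ from $X$,
\[
\mathbb P\big(\varphi(X)_0=1,\ r_\varphi(X)<\infty\big)=0,\qquad\text{hence}\qquad\mathbb P\big(r_\varphi(X)=\infty\big)\ge1-\epsilon .
\]
In particular $Y$ has no finitary i.i.d.\ coding.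
\item[(b)] There is a shift-invariant field $Y^\sharp$ on $\mathbb Z^d$ with a countable alphabet that satisfies Gaussian concentration with a constant $C\le\kappa$ and is such that $r_\varphi(X)=\infty$ almost surely for every i.i.d.\ field $X$ and every coding $\varphi$ of $Y^\sharp$ from $X$.
\item[(c)] The fields in (a) and (b) have i.i.d.\ codings, necessarily not finitary.
\end{itemize}
\end{theorem}

A field with no finitary coding has none with a moment of the coding volume. So the answer to the question is no, for every $d$ and every $p$, and indeed for any moment condition. Part (c) shows that the only obstruction is finitariness.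

\begin{remark}\label{rem:zero}
One cannot take $\kappa=0$. If $C=0$, then \eqref{eq:var} applied to $f(y)=\mathbf 1_D(y_0)$ gives $\mathbb P(Y_0\in D)\in\{0,1\}$ for every measurable $D\subset B$. On a standard Borel space this makes $Y_0$ almost surely equal to a letter $b$. By shift invariance $Y$ is the constant field $b$, and the constant map is a coding of radius $0$.
\end{remark}

Section~\ref{sec:idea} presents the construction in its smallest case. Section~\ref{sec:obstruction} proves the obstruction to finitary coding. Section~\ref{sec:renewal}, the main estimate, shows that a sparse renewal process has a small concentration constant. Section~\ref{sec:layers} assembles the fields and proves (a) and (b), and Section~\ref{sec:cftp} proves (c).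

\section{The idea in dimension one}\label{sec:idea}

Let $d=1$ and let $Y=\varphi(X)$ be binary. Suppose that the symbol $1$ can be decided at radius $0$: there is a set $D\subset A$ with $q=\mathbb P(X_0\in D)>0$ such that $X_0\in D$ forces $Y_0=1$. Then $Y_1=\dots=Y_N=1$ has probability at least $q^N>0$ for every $N$. So if some run of $N$ ones never occurs, the symbol $1$ is never decided at radius $0$. In the same way, if $k>2R$ and the sites $k,2k,\dots,Nk$ are never all equal to $1$, then the symbol $1$ is never decided at radius $R$, because the windows of radius $R$ around these sites are disjoint. We therefore want a field with Gaussian concentration in which $1$ has positive probability and, for every $k$, some progression of step $k$ is never constantly $1$.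

Think of the zeros of $Y$ as \emph{marks}, and take $k=1$ first: the gaps between marks must be bounded. Independent marks have unbounded gaps. Periodic marks, at the sites $U+m\mathbb Z$ with $U$ uniform on $\{0,\dots,m-1\}$ and $m\ge2$, have bounded gaps but do not concentrate: the number of marks among $m,2m,\dots,Nm$ equals $N\mathbf 1\{U=0\}$, has variance $N^2(m-1)/m^2$ and has $\|\delta f\|_2^2=N$, which contradicts \eqref{eq:var} for large $N$. The gaps must be bounded and random.

Let the gaps be independent, equal to $3$ or $4$ with probability $\frac12$ each, and take the stationary version. The mean gap is $\frac72$, so a site is marked with probability $\frac27$. Any four consecutive sites contain a mark, so $1111$ never occurs and radius $0$ is excluded. The process forgets its phase, and it satisfies Gaussian concentration (Corollary~\ref{cor:Cn} with $n=2$). To exclude radius $1$, take $k=3$ and put an independent copy of the process on each of $3\mathbb Z$, $3\mathbb Z+1$, $3\mathbb Z+2$. The result is shift-invariant under $\mathbb Z$, and one of the sites $3,6,9,12$ is always marked. Call the analogous object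 for step $k$ the $k$-th \emph{layer}.

To exclude all radii, superpose independent layers $k=1,2,\dots$ and set $Y_i=1$ if no layer marks $i$. With gaps $3$ and $4$ in every layer this fails: the origin is unmarked in the first $k$ layers with probability $(5/7)^k\to0$, so $Y\equiv0$. Moreover the concentration constants of independent layers add up. The remedy is to make the layers sparser and sparser, with gaps uniform on $\{n+1,\dots,2n\}$ and $n=n_k$ growing quickly. The density of marks is then of order $1/n_k$. What has to be proved is that the concentration constant also tends to $0$ as $n\to\infty$, although the dependence extends over distances of order $n$. In dimension $d$ the same construction is carried out on all lines parallel to the first coordinate vector $e_1$.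

\section{Patterns that a finitary coding cannot forbid}\label{sec:obstruction}

\begin{lemma}\label{lem:obstruction}
Let $Z$ be a $\{0,1\}$-valued field on $\mathbb Z^d$. Suppose that for infinitely many $k\ge1$ there is $N_k\ge1$ with
\begin{equation}\label{eq:forbidden}
\mathbb P\big(Z_{lke_1}=1\ \text{ for }l=1,\dots,N_k\big)=0 .
\end{equation}
Then $\mathbb P(\varphi(X)_0=1,\ r_\varphi(X)<\infty)=0$ for every i.i.d.\ field $X$ and every coding $\varphi$ of $Z$ from $X$.
\end{lemma}

\begin{proof}
The set $E_R(\varphi)$ refers to the value $\varphi(x)_0$, which may depend on all of $x$. To use independence we replace it by a set that depends on $x_{\Lambda_R}$ only: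
\[
E^1_R=\{x:\ \varphi(x_{\Lambda_R}x'_{\Lambda_R^c})_0=1\ \text{ for $\mu$-a.e.\ }x'\}.
\]
It is measurable by Fubini's theorem, and $\{\varphi(x)_0=1\}\cap E_R(\varphi)\subset E_R^1$ by the definitions. On $\{X\in E^1_R\}$ the conditional probability of $\varphi(X)_0\ne1$ given $X_{\Lambda_R}$ vanishes, so
\begin{equation}\label{eq:forces}
\mathbb P\big(X\in E_R^1,\ \varphi(X)_0\ne1\big)=0 .
\end{equation}
Let $q=\mathbb P(X\in E_R^1)$ and choose $k>2R$ for which \eqref{eq:forbidden} holds. The event $\{\theta^{lke_1}X\in E^1_R\}$ has probability $q$ and depends only on $X$ in the box $lke_1+\Lambda_R$. For $l=1,\dots,N_k$ these boxes are pairwise disjoint because $k>2R$, so the events are independent and their intersection has probability $q^{N_k}$. On the intersection, \eqref{eq:forces} applied to $\theta^{lke_1}X$ and equivariance give $\varphi(X)_{lke_1}=\varphi(\theta^{lke_1}X)_0=1$ for all $l$, almost surely. Since $\varphi(X)$ has the law of $Z$, \eqref{eq:forbidden} yields $q^{N_k}=0$, so $q=0$. Therefore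
\[
\mathbb P\big(\varphi(X)_0=1,\ r_\varphi(X)<\infty\big)\le\sum_{R\ge0}\mathbb P(X\in E^1_R)=0 .\qedhere
\]
\end{proof}

\section{A sparse renewal process}\label{sec:renewal}

Fix $n\ge2$ and let $\tau$ be uniform on $\{n+1,\dots,2n\}$. Consider the Markov chain on $\{0,\dots,2n-1\}$ that moves from $s$ to $s-1$ if $s>0$, and from $0$ to $\tau-1$; the state is the distance to the next mark. The chain is irreducible, since every state leads to $0$ and $0$ leads to $2n-1$. It is aperiodic, since $n+1$ and $n+2$ are possible return times to $0$ (this uses $n\ge2$). Recall that such a chain has a unique stationary law, which gives a state the reciprocal of its mean return time, that the law at time $m$ converges to it from every initial state, and that all entries of the $m$-step transition matrix are positive for large $m$. Let $(V_x)_{x\in\mathbb Z}$ be the stationary chain and $\eta_x=\mathbf 1\{V_x=0\}$. Sites with $\eta_x=1$ are \emph{marks}. We use three properties.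
\begin{itemize}
\item[(R1)] If the chain is started from $0$, its successive return times to $0$ have i.i.d.\ gaps distributed as $\tau$.
\item[(R2)] $\mathbb P(\eta_0=1)=p_n:=1/\mathbb E\tau=\frac2{3n+1}\le\frac1n$.
\item[(R3)] Any $2n$ consecutive sites $x,\dots,x+2n-1$ contain a mark, namely $x+V_x$.
\end{itemize}
The upper bound $2n$ on the gaps gives the forbidden pattern (R3), and the lower bound $n+1$ keeps marks sparse. That $\tau$ is spread evenly over $n$ values is the source of the factor $1/n$ in the next proposition.

\begin{proposition}\label{prop:renewal}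
For every $c>0$ there is $K(c)<\infty$, not depending on $n$, such that for all $n\ge2$ and every local $f:\{0,1\}^{\mathbb Z}\to\mathbb R$ with $\delta_if\le c$ for all $i$,
\[
\log\mathbb E\,e^{f(\eta)-\mathbb Ef(\eta)}\le\frac{K(c)}n\,\|\delta f\|_2^2 .
\]
\end{proposition}

The proof reveals the marks from left to right. Moving one mark moves all later marks, so we first show that this influence dies out after a bounded number of gaps, uniformly in $n$.

\subsection{Coupling two renewal sequences}

A \emph{renewal sequence from $t$} is the random set $\{t,\,t+\tau_1,\,t+\tau_1+\tau_2,\dots\}$ with $\tau_1,\tau_2,\dots$ i.i.d.\ copies of $\tau$. Running two such sequences independently until they share a mark is too slow: for two independent stationary copies a given site is a common mark with probability $p_n^2$, so one waits for about $n^2$ sites, that is, about $n$ gaps. We couple the gaps instead. Put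
\[
\gamma=(3/4)^{1/6},\qquad K_1=\frac{2\gamma^{-8}}{1-\gamma^2}.
\]

\begin{lemma}\label{lem:coupling}
Let $T\in\mathbb Z$ and $t,t'\in\{T+n+1,\dots,T+2n\}$. There is a coupling of renewal sequences $\mathcal R$ from $t$ and $\mathcal R'$ from $t'$ such that for all $j\ge1$ with $T+j\notin\{t,t'\}$,
\[
\mathbb P\big(T+j\in\mathcal R\,\triangle\,\mathcal R'\big)\le\frac{K_1}n\,\gamma^{j/n}.
\]
\end{lemma}

\begin{proof}
If $t=t'$ take $\mathcal R=\mathcal R'$. Let $t<t'$, so $t'-t\le n-1$. We build the sequences by moves $m=1,2,\dots$. Before each move let $w\le w'$ be the last marks of the two sequences, called lagging and leading, and let $s=w'-w$. The construction keeps $s\in\{0,\dots,n\}$. In each move draw the next mark $Z$ of the lagging sequence uniformly on $\{w+n+1,\dots,w+2n\}$, independently of the past, and proceed as follows.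

\emph{Type A: $1\le s\le n-1$.} The possible next marks of the two sequences overlap in the $n-s$ sites $\{w'+n+1,\dots,w+2n\}$. If $Z$ is in the overlap, the leading sequence receives the same mark $Z'=Z$, and the new difference is $0$. Otherwise $Z\in\{w+n+1,\dots,w'+n\}$, and the leading sequence receives $Z'=Z+n\in\{w+2n+1,\dots,w'+2n\}$; the new difference is $n$. The map $Z\mapsto Z'$ is a bijection onto $\{w'+n+1,\dots,w'+2n\}$ (Figure~\ref{fig:move}), so $Z'$ is uniform on that set.

\emph{Type B: $s=n$.} There is no overlap, so the sequences cannot meet now. The leading sequence rests. Since $Z$ is uniform on $\{w'+1,\dots,w'+n\}$, the roles are exchanged, and the new difference $Z-w'$ is uniform on $\{1,\dots,n\}$.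

\emph{Type C: $s=0$.} Both sequences receive the mark $Z$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.75cm,y=1cm]
\foreach \i in {0,...,12} {
  \fill[gray] (\i,0) circle (0.8pt);
  \fill[gray] (\i,1.5) circle (0.8pt);
  \node[below] at (\i,-0.15) {\small $\i$};
}
\fill (0,0) circle (3pt);
\fill (2,1.5) circle (3pt);
\foreach \i in {6,...,10} \draw[thick] (\i,0) circle (3pt);
\foreach \i in {8,...,12} \draw[thick] (\i,1.5) circle (3pt);
\foreach \i in {8,9,10} \draw[->] (\i,0.15) -- (\i,1.35);
\draw[->,dashed] (6.2,0.06) -- (10.8,1.44);
\draw[->,dashed] (7.2,0.06) -- (11.8,1.44);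
\node[left] at (-0.3,0) {\small lagging};
\node[left] at (-0.3,1.5) {\small leading};
\end{tikzpicture}
\caption{One move of the coupling of two renewal sequences with gaps uniform on $\{6,\dots,10\}$ ($n=5$) and last marks at $0$ and $2$ (filled). Open circles are the possible next marks, and arrows pair them. With probability $3/5$ the next marks coincide (solid); otherwise they are at distance $5$ (dashed).}
\label{fig:move}
\end{figure}

For $n=2$ this reads as follows. From $s=1$, the lagging gap $4$ is paired with the leading gap $3$ and the sequences meet, while the lagging gap $3$ is paired with the leading gap $4$ and gives $s=2$. From $s=2$ the lagging sequence jumps over the leading one and gives $s=1$ or $s=2$. So from $s=2$ the sequences meet within two moves with probability $\frac12\cdot\frac12$.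

\emph{Marginals.} Let $\mathcal G_m$ be the $\sigma$-algebra generated by the first $m$ moves, and fix one of the two sequences. Whether it receives a gap at move $m$ is $\mathcal G_{m-1}$-measurable, and if it does, the gap is uniform on $\{n+1,\dots,2n\}$ given $\mathcal G_{m-1}$. If it rests at one move, it is lagging at the next, so it receives infinitely many gaps. Let $\sigma_h$ be the move at which it receives its $h$-th gap. For $g_1,\dots,g_h\in\{n+1,\dots,2n\}$, the probability that $\sigma_h=m$ and the first $h$ gaps are $g_1,\dots,g_h$ is $\frac1n$ times the probability that $\sigma_h=m$ and the first $h-1$ gaps are $g_1,\dots,g_{h-1}$. Summing over $m$ and using induction on $h$ shows that the gaps are i.i.d.\ copies of $\tau$.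

\emph{Meeting time.} Let $N$ be the first move after which $s=0$. From $s=n$, a type B move followed by a successful type A move has probability
\[
\sum_{s'=1}^{n-1}\frac1n\cdot\frac{n-s'}n=\frac{n-1}{2n}\ge\frac14 .
\]
From $1\le s\le n-1$, one move leads to $s=0$ or to $s=n$. So from any state with $s\ge1$ the sequences meet within three moves with probability at least $\frac14$, and $\mathbb P(N>m)\le(3/4)^{\lfloor m/3\rfloor}$.

\emph{Discrepancies.} Let $T+j\in\mathcal R\triangle\mathcal R'$ with $T+j\notin\{t,t'\}$. Then $T+j$ is a mark created at some move $m\ge1$, and $m\le N$ because later marks are common. The leading position starts at $t'\le T+2n$ and grows by at most $2n$ per move, so $j\le2n(m+1)$, that is, $m\ge m_0:=\max(1,\lceil j/(2n)-1\rceil)$. The event $\{N>m-1\}$ lies in $\mathcal G_{m-1}$, and given $\mathcal G_{m-1}$ each of the at most two marks created at move $m$ is at $T+j$ with probability at most $\frac1n$. Since $\lfloor(m-1)/3\rfloor\ge(m-3)/3$ and $(3/4)^{1/3}=\gamma^2$,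
\[
\mathbb P\big(T+j\in\mathcal R\triangle\mathcal R'\big)\le\frac2n\sum_{m\ge m_0}\gamma^{2m-6}=\frac2n\cdot\frac{\gamma^{2m_0-6}}{1-\gamma^2}\le\frac2n\cdot\frac{\gamma^{j/n-8}}{1-\gamma^2}.\qedhere
\]
\end{proof}

\subsection{The martingale estimate}

\begin{proof}[Proof of Proposition~\ref{prop:renewal}]
Write $\delta_i=\delta_if$, let $f$ depend on the coordinates in $[\alpha,\beta]$, and identify a set of marks with its indicator function.

\emph{Reduction to a renewal sequence.} Start the chain from $0$ at a time $t_0<\alpha$. As $t_0\to-\infty$, the law of $(V_\alpha,\dots,V_\beta)$ converges to the stationary one. This vector takes finitely many values, so $\mathbb Ef$ and $\mathbb Ee^f$ converge. By (R1) it suffices to prove the bound, with $K(c)$ independent of $t_0$, when $\eta$ is a renewal sequence $t_0=T_0<T_1<T_2<\cdots$.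

Let $\mathcal F_l=\sigma(T_1,\dots,T_l)$, $M_l=\mathbb E[f(\eta)\mid\mathcal F_l]$ and $D_l=M_l-M_{l-1}$. Fix $L$ with $t_0+L(n+1)>\beta$. Then $T_L>\beta$, so $M_L=f(\eta)$ and $\sum_{l=1}^LD_l=f(\eta)-\mathbb Ef(\eta)$.

\emph{The effect of one mark.} Fix $l\ge1$, condition on $\mathcal F_{l-1}$, and put $H=\{T_0,\dots,T_{l-1}\}$ and $T=T_{l-1}$. For $t\in\{T+n+1,\dots,T+2n\}$ let $\Phi(t)=\mathbb Ef(H\cup\mathcal R)$, with $H$ fixed and $\mathcal R$ a renewal sequence from $t$. Then $M_l=\Phi(T_l)$, the mark $T_l$ is uniform on $\{T+n+1,\dots,T+2n\}$, and $M_{l-1}$ is the average of $\Phi$ over this set. By \eqref{eq:telescope} and Lemma~\ref{lem:coupling},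
\begin{equation}\label{eq:Phi}
|\Phi(t)-\Phi(t')|\le\mathbb E\sum_{i\in\mathcal R\triangle\mathcal R'}\delta_i\le\delta_t+\delta_{t'}+b(T),\qquad b(T):=\frac{K_1}n\sum_{j\ge1}\gamma^{j/n}\delta_{T+j}.
\end{equation}
The weights in $b(T)$ have bounded sum: since $e^v-1\ge v$,
\[
\frac{K_1}n\sum_{j\ge1}\gamma^{j/n}=\frac{K_1}{n(\gamma^{-1/n}-1)}\le\frac{K_1}{\log(1/\gamma)}=:K_2 .
\]
Hence $b(T)\le K_2c$, and $|D_l|\le\rho:=(2+K_2)c$. With
\[
Q(T):=\frac1n\sum_{j\ge1}\gamma^{j/n}\delta_{T+j}^2,
\]
the Cauchy--Schwarz inequality gives $b(T)^2\le K_1K_2\,Q(T)$.

\emph{Conditional variance.} The term $b(T)$ is an average of oscillations and carries the factor $1/n$, but $\delta_t+\delta_{t'}$ does not. Hoeffding's lemma sees only the range of $D_l$, which involves the largest $\delta_t$, and would lose the factor. The variance sees the average of $\delta_t^2$ over $n$ sites. Let $Z,Z'$ be independent and uniform on $\{T+n+1,\dots,T+2n\}$. By \eqref{eq:Phi} and $(u+v+w)^2\le3(u^2+v^2+w^2)$,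
\[
\mathbb E[D_l^2\mid\mathcal F_{l-1}]=\tfrac12\mathbb E\big(\Phi(Z)-\Phi(Z')\big)^2\le3\,\mathbb E\delta_Z^2+\tfrac32\,b(T)^2 .
\]
Since $\gamma^{j/n}\ge\gamma^2$ for $j\le2n$, we have $\mathbb E\delta_Z^2=\frac1n\sum_{j=n+1}^{2n}\delta^2_{T+j}\le\gamma^{-2}Q(T)$. Thus $\mathbb E[D_l^2\mid\mathcal F_{l-1}]\le K_3Q(T_{l-1})$ with $K_3=3\gamma^{-2}+\frac32K_1K_2$.

\emph{Exponential moment.} To pass from the variance to the exponential moment we need bounded increments; this is the only use of the hypothesis $\delta_i\le c$. Taylor's formula gives $e^v\le1+v+\frac12v^2e^\rho$ for $|v|\le\rho$, so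
\[
\mathbb E[e^{D_l}\mid\mathcal F_{l-1}]\le1+q_l\le e^{q_l},\qquad q_l:=\tfrac12e^{\rho}K_3\,Q(T_{l-1}).
\]
As $q_l$ is $\mathcal F_{l-1}$-measurable, conditioning successively on $\mathcal F_{L-1},\dots,\mathcal F_0$ gives $\mathbb E\exp\sum_{l\le L}(D_l-q_l)\le1$. It remains to bound the random sum $\sum_lq_l$ deterministically, and here the lower bound on the gaps enters. For a fixed site $i$, the numbers $(i-T_{l-1})/n$ with $T_{l-1}<i$ are positive and successive ones differ by more than $1$, so the $h$-th smallest exceeds $h-1$. Therefore
\[
\sum_{l\ge1}Q(T_{l-1})=\frac1n\sum_i\delta_i^2\sum_{l:\,T_{l-1}<i}\gamma^{(i-T_{l-1})/n}\le\frac{\|\delta f\|_2^2}{n(1-\gamma)} .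
\]
With
\begin{equation}\label{eq:K}
K(c)=\frac{K_3\,e^{(2+K_2)c}}{2(1-\gamma)}
\end{equation}
we get $\sum_lq_l\le K(c)\|\delta f\|_2^2/n$ surely, and
\[
\mathbb E\,e^{f(\eta)-\mathbb Ef(\eta)}\le e^{K(c)\|\delta f\|_2^2/n}\;\mathbb E\exp\sum_{l\le L}(D_l-q_l)\le e^{K(c)\|\delta f\|_2^2/n}.\qedhere
\]
\end{proof}

\subsection{Large oscillations}

Sites with large oscillation are handled without any probability: if $\delta_if>c$, the trivial bound $\delta_if$ is already at most $(\delta_if)^2/c$.

\begin{lemma}\label{lem:truncation}
Let $Y$ be a $B$-valued field and $a,c>0$. Suppose that $\mathbb Ee^{f(Y)-\mathbb Ef(Y)}\le e^{a\|\delta f\|_2^2}$ for every local $f$ with $\delta_if\le c$ for all $i$. Then $Y$ satisfies Gaussian concentration with constant $2a+4/c$.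
\end{lemma}

\begin{proof}
Let $f$ be local with $\|\delta f\|_2<\infty$ and let $J=\{i:\delta_if>c\}$, a finite set. Let $f_1(y)=f(\tilde y)$, where $\tilde y$ is $y$ with the coordinates in $J$ replaced by a fixed letter. Then $\delta_if_1=0$ for $i\in J$ and $\delta_if_1\le\delta_if\le c$ for $i\notin J$. By \eqref{eq:telescope}, $|f-f_1|\le\sum_{i\in J}\delta_if\le c^{-1}\|\delta f\|_2^2$. Hence $f-\mathbb Ef(Y)\le f_1-\mathbb Ef_1(Y)+2c^{-1}\|\delta f\|_2^2$, and the hypothesis applied to $f_1$ gives $\mathbb Ee^{f(Y)-\mathbb Ef(Y)}\le e^{(a+2/c)\|\delta f\|_2^2}$.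
\end{proof}

\begin{corollary}\label{cor:Cn}
The process $\eta$ with parameter $n$ satisfies Gaussian concentration with constant $C_n=\inf_{c>0}\big(4/c+2K(c)/n\big)$, and $C_n\to0$ as $n\to\infty$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:renewal} and Lemma~\ref{lem:truncation}, \eqref{eq:GC} holds with $C=4/c+2K(c)/n$ for each $c>0$, hence with the infimum. Since $K(c)$ does not depend on $n$, $\limsup_nC_n\le4/c$ for every $c$.
\end{proof}

\begin{remark}\label{rem:log}
Proposition~\ref{prop:renewal} is false without the hypothesis $\delta_if\le c$. Take $f=\lambda\eta_0$ with $\lambda=2\log(1/p_n)$. Then $\log\mathbb Ee^{f-\mathbb Ef}\ge\log(p_ne^\lambda)-\lambda p_n=(1-2p_n)\log(1/p_n)$, so every Gaussian concentration constant of $\eta$ is at least $(1-2p_n)/(2\log(1/p_n))$, which is of order $1/\log n$ and not $1/n$. This order is attained: the choice $c=\log n/(4+2K_2)$ in \eqref{eq:K} gives $C_n=O(1/\log n)$.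
\end{remark}

\section{Superposition of layers}\label{sec:layers}

\subsection{The fields}

By Corollary~\ref{cor:Cn} we can choose integers $n_k\ge2$, $k\ge1$, with $C_{n_k}\le2^{-k}\kappa$ and $n_k\ge2^k/\epsilon$. By (R2),
\begin{equation}\label{eq:sums}
\sum_{k\ge1}C_{n_k}\le\kappa,\qquad\sum_{k\ge1}p_{n_k}\le\epsilon .
\end{equation}
Every coset $\ell$ of the subgroup $\mathbb Zke_1$ of $\mathbb Z^d$ has a unique point $i$ with $0\le i_1<k$, and we identify $\mathbb Z$ with $\ell$ by $s\mapsto i+ske_1$. For each $k$ and each such coset $\ell$, take a copy $\zeta^{k,\ell}$ of $\eta$ with parameter $n_k$, indexed by $\ell$, all copies being independent. The $k$-th layer is the field $\xi^k$ on $\mathbb Z^d$ that agrees with $\zeta^{k,\ell}$ on each coset $\ell$. Translation by $j\in\mathbb Z^d$ permutes the cosets of $\mathbb Zke_1$, and in the parametrizations by $\mathbb Z$ the map $\ell\to\ell+j$ is a translation of $\mathbb Z$. Since the copies are independent and stationary, the field $\big((\xi_i^k)_{k\ge1}\big)_{i\in\mathbb Z^d}$ is shift-invariant.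

Let $B^\sharp$ be the countable set of finitely supported sequences $b=(b_k)_{k\ge1}\in\{0,1\}^{\mathbb N}$. Let $\chi:\{0,1\}^{\mathbb N}\to B^\sharp$ be the identity on $B^\sharp$ and send all other sequences to the zero sequence $0$. For $k_0\ge0$ let $\pi_{k_0}(b)=\mathbf 1\{b_k=0\text{ for all }k>k_0\}$. Define
\[
Y^\sharp_i=\chi\big((\xi^k_i)_{k\ge1}\big),\qquad Y_i^{>k_0}=\pi_{k_0}(Y_i^\sharp),\qquad Y_i=Y_i^{>0}=\mathbf 1\{Y^\sharp_i=0\}.
\]
These fields are shift-invariant, being site-by-site images of a shift-invariant field. By \eqref{eq:sums} and the Borel--Cantelli lemma, almost surely each site is marked in finitely many layers. So almost surely $Y_i^\sharp$ lists the layers that mark $i$, and $Y_i^{>k_0}=1$ exactly when no layer $k>k_0$ marks $i$. In particular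
\begin{equation}\label{eq:density}
\mathbb P(Y_0^{>k_0}=0)\le\sum_{k>k_0}p_{n_k}.
\end{equation}
The sites $lke_1$, $l=1,\dots,2n_k$, are consecutive in the coset $\mathbb Zke_1$, so by (R3) layer $k$ marks one of them. Hence
\begin{equation}\label{eq:pattern}
\mathbb P\big(Y^{>k_0}_{lke_1}=1\ \text{ for }l=1,\dots,2n_k\big)=0\qquad\text{for all }k>k_0 .
\end{equation}

\subsection{Concentration constants add}

\begin{proposition}\label{prop:GC}
The fields $Y^\sharp$ and $Y$ satisfy Gaussian concentration with constant $C=\sum_kC_{n_k}\le\kappa$.
\end{proposition}

\begin{proof}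
Let $f:(B^\sharp)^{\mathbb Z^d}\to\mathbb R$ depend on the coordinates in a finite nonempty set $W$, with $\|\delta f\|_2<\infty$. Although $f$ is local, $f(Y^\sharp)$ depends on infinitely many independent processes, and we reveal them one at a time. Enumerate the pairs $(k,\ell)$ with $\ell\cap W\ne\emptyset$ as $(k_r,\ell_r)$, $r\ge1$, and write $\zeta_r=\zeta^{k_r,\ell_r}$. Then $f(Y^\sharp)=g(\zeta_1,\zeta_2,\dots)$ for a bounded measurable $g$ defined on all of $\prod_r\{0,1\}^{\ell_r}$. Let
\[
g_r(z_1,\dots,z_r)=\mathbb E\,g(z_1,\dots,z_r,\zeta_{r+1},\zeta_{r+2},\dots),\qquad G_r=g_r(\zeta_1,\dots,\zeta_r).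
\]
By independence $G_r=\mathbb E[f(Y^\sharp)\mid\zeta_1,\dots,\zeta_r]$, with $G_0=\mathbb Ef(Y^\sharp)$.

Fix $z_1,\dots,z_{r-1}$ and consider $h(z)=g_r(z_1,\dots,z_{r-1},z)$. The letter $Y_i^\sharp$ is a function of the layer values at the site $i$ alone, so changing $z$ at one site $i\in\ell_r$ changes the argument of $f$ at most at $i$, whatever the other processes are. Thus $h$ depends only on the coordinates in $\ell_r\cap W$, and $\delta_ih\le\delta_if$. Also $\mathbb Eh(\zeta_r)=g_{r-1}(z_1,\dots,z_{r-1})$. Corollary~\ref{cor:Cn} gives
\[
\mathbb E\big[e^{G_r-G_{r-1}}\,\big|\,\zeta_1,\dots,\zeta_{r-1}\big]\le\exp\Big(\tfrac12C_{n_{k_r}}\sum_{i\in\ell_r}(\delta_if)^2\Big).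
\]
The right side is deterministic, so by induction $\mathbb Ee^{G_r-G_0}$ is at most the product of the first $r$ bounds. A site lies in exactly one coset of each layer, so the exponents sum to at most $\frac12\sum_kC_{n_k}\|\delta f\|_2^2$. By the martingale convergence theorem $G_r\to f(Y^\sharp)$ almost surely, and $|G_r|\le\sup|f|$. Bounded convergence gives \eqref{eq:GC} for $Y^\sharp$.

If $f$ is a local function on $\{0,1\}^{\mathbb Z^d}$, compose it with $\pi_0$ applied site by site. The composition is a local function $f^\sharp$ with $f^\sharp(Y^\sharp)=f(Y)$ and $\delta_if^\sharp\le\delta_if$, so \eqref{eq:GC} passes to $Y$.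
\end{proof}

\subsection{Proof of parts (a) and (b)}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Gaussian concentration is Proposition~\ref{prop:GC}, and $\mathbb P(Y_0=1)\ge1-\epsilon$ by \eqref{eq:density} and \eqref{eq:sums}. By \eqref{eq:pattern} with $k_0=0$, Lemma~\ref{lem:obstruction} applies to $Y$. Hence $\mathbb P(r_\varphi(X)=\infty)\ge\mathbb P(\varphi(X)_0=1)=\mathbb P(Y_0=1)\ge1-\epsilon>0$ for every coding $\varphi$.
\end{proof}

In $Y$ only the symbol $1$ requires knowledge of infinitely many layers. In $Y^\sharp$ every letter does, since it asserts that all layers beyond its support leave the site unmarked. The fields $Y^{>k_0}$ extract this assertion.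

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Gaussian concentration is again Proposition~\ref{prop:GC}. Let $\varphi$ be a coding of $Y^\sharp$ from $X$, and let $\varphi_{k_0}$ be $\varphi$ followed by $\pi_{k_0}$ at each site. Then $\varphi_{k_0}$ is a coding of $Y^{>k_0}$ from $X$, and $E_r(\varphi)\subset E_r(\varphi_{k_0})$, so $r_{\varphi_{k_0}}\le r_\varphi$. By \eqref{eq:pattern}, Lemma~\ref{lem:obstruction} applies to $Y^{>k_0}$. Therefore
\[
\mathbb P(r_\varphi(X)<\infty)\le\mathbb P\big(\varphi_{k_0}(X)_0=1,\ r_{\varphi_{k_0}}(X)<\infty\big)+\mathbb P\big(\varphi_{k_0}(X)_0=0\big)\le0+\sum_{k>k_0}p_{n_k}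
\]
by \eqref{eq:density}, and the right side tends to $0$ as $k_0\to\infty$.
\end{proof}

\section{The fields are codings of i.i.d.\ fields}\label{sec:cftp}

It suffices to code the chain $V$ of Section~\ref{sec:renewal} from an i.i.d.\ sequence and to repeat this along cosets. That $V$ has such a coding follows from the theorem that mixing finite-state Markov shifts are Bernoulli \cite{FO}. We use coupling from the past \cite{PW} instead, which is explicit here and shows where finitariness is lost.

Let $(U_x)_{x\in\mathbb Z}$ be i.i.d.\ copies of $\tau$. For $u\in\{n+1,\dots,2n\}$ let $F_u$ be the map of $\{0,\dots,2n-1\}$ with $F_u(0)=u-1$ and $F_u(s)=s-1$ for $s>0$, so that $F_\tau(s)$ is one step of the chain from $s$. Let $G_{x,m}=F_{U_{x-1}}\circ\cdots\circ F_{U_{x-m}}$; this runs the chain from time $x-m$ to time $x$, from all states at once.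

\begin{lemma}\label{lem:cftp}
Almost surely, for every $x$ the map $G_{x,m}$ is constant for all large $m$, with a value $V_x$ that does not depend on $m$. The sequence $(V_x)_{x\in\mathbb Z}$ is the stationary chain.
\end{lemma}

\begin{proof}
Since $G_{x,m+1}=G_{x,m}\circ F_{U_{x-m-1}}$, once $G_{x,m}$ is constant it stays constant with the same value. So for the first claim it suffices to show that $\mathbb P(G_{x,m}\text{ is not constant})\to0$. Follow two states $s\ne s'$ under the same maps. At most one of them is $0$ and the other moves deterministically, so $F_\tau(s)$ and $F_\tau(s')$ are independent. Off the diagonal, the pair therefore has the transition probabilities of two independent copies of the chain. This product chain is irreducible, because its $m$-step transition probabilities are products of two numbers that are positive for large $m$, and a finite irreducible chain visits the diagonal almost surely. Once the two trajectories meet they stay together. Hence $\mathbb P(G_{x,m}(s)\ne G_{x,m}(s'))\to0$ for each of the finitely many pairs.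

From $G_{x+1,m+1}=F_{U_x}\circ G_{x,m}$ we get $V_{x+1}=F_{U_x}(V_x)$, and $U_x$ is independent of $(V_y)_{y\le x}$, which is a function of $(U_y)_{y<x}$. So $V$ is a Markov chain with the right transitions. It is stationary because $V_x$ is obtained from $(U_{x+s})_{s\in\mathbb Z}$ by a rule that does not depend on $x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Define $\psi_n:\{n+1,\dots,2n\}^{\mathbb Z}\to\{0,1\}$ by $\psi_n(u)=1$ if $F_{u_{-1}}\circ\cdots\circ F_{u_{-m}}\equiv0$ for some $m\ge1$, and $\psi_n(u)=0$ otherwise. By Lemma~\ref{lem:cftp}, $\big(\psi_n(\theta^xU)\big)_{x\in\mathbb Z}$ has the law of $\eta$. Let $A=\prod_{k\ge1}\{n_k+1,\dots,2n_k\}$, a compact metrizable space, and let $X_i=(U_i^k)_{k\ge1}$ with all $U^k_i$ independent and $U_i^k$ uniform on $\{n_k+1,\dots,2n_k\}$. Set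
\[
\xi^k_i=\psi_{n_k}\big((U^k_{i+ske_1})_{s\in\mathbb Z}\big).
\]
Along each coset of $\mathbb Zke_1$ this is a copy of $\eta$ with parameter $n_k$, and different pairs (layer, coset) use disjoint families of variables. So these fields have the joint law of the layers. The maps $X\mapsto\big(\chi((\xi_i^k)_k)\big)_i$ and $X\mapsto\big(\pi_0\chi((\xi^k_i)_k)\big)_i$ are defined on all of $A^{\mathbb Z^d}$, measurable, and equivariant, since the same rule is applied to $\theta^iX$ at each site $i$. They are codings of $Y^\sharp$ and $Y$, and by (a) and (b) they are not finitary.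
\end{proof}

\begin{remark}
Each single layer is coded finitarily: if the composition defining $\xi^k_0$ is constant after $m$ steps, then $\xi^k_0$ is determined by $X$ on $\Lambda_{km}$. Finitariness is lost only in the infinite superposition. For the coding $\varphi$ of $Y$ just built, on $\{\varphi(X)_0=0\}$ some layer marks the origin, this is seen in a finite box, and it forces the output $0$ for almost every input outside the box. So $r_\varphi(X)<\infty$ almost surely on $\{\varphi(X)_0=0\}$, and $\mathbb P(r_\varphi(X)=\infty)=\mathbb P(Y_0=1)$. For the binary field $Y$ the conclusion of (b) is therefore false.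
\end{remark}

\begin{thebibliography}{9}

\bibitem{CGT}
J.-R. Chazottes, S. Gallo, D. Takahashi, \emph{Finitary coding and Gaussian concentration for random fields}, arXiv:2602.14618 (2026).

\bibitem{FO}
Friedman and Ornstein (1970).

\bibitem{PW}
Propp and Wilson (1996).

\end{thebibliography}
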